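\title{Gale--Stewart games on many boards: an independence result}

\begin{abstract}
Two players play the same Gale--Stewart game on $\kappa$ boards at once, and the first player wins if he wins on at least one board. We study the conjecture, from a paper of Galvin and Scheepers, that for every alphabet $\lambda$ there is a number $\kappa$ of boards for which all such games are determined. If ZFC is consistent, the conjecture can be neither proved nor refuted in ZFC. It fails in $L$ and in every set-forcing extension of $L$, and it holds in a class-forcing extension of any countable transitive model of $\mathrm{ZFC}+V=L$. No large cardinals are used.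
\end{abstract}

\section{Introduction}

Let $\lambda\ge2$ be a cardinal, the \emph{alphabet}, and let $A\subseteq{}^\omega\lambda$. In the Gale--Stewart game $\mathsf{GS}_\lambda(A)$ two players, ONE (he) and TWO (she), play one inning for each $n<\omega$: ONE chooses $\xi_{2n}\in\lambda$, and then TWO chooses $\xi_{2n+1}\in\lambda$. ONE wins if $(\xi_n:n<\omega)\in A$, and TWO wins otherwise.

For a cardinal $\kappa\ge1$, the game $\mathsf{GS}_\lambda(A,\kappa)$ is $\mathsf{GS}_\lambda(A)$ played simultaneously on $\kappa$ boards. In inning $n$ ONE chooses $f_{2n}\in{}^\kappa\lambda$, that is, a move on every board, and then TWO chooses $f_{2n+1}\in{}^\kappa\lambda$. ONE wins if $(f_n(\alpha):n<\omega)\in A$ for at least one $\alpha<\kappa$, and TWO wins otherwise. A game is \emph{determined} if one of the players has a winning strategy, and $\mathsf D(\lambda,\kappa)$ is the statement that $\mathsf{GS}_\lambda(A,\kappa)$ is determined for every $A\subseteq{}^\omega\lambda$. The following problem comes from Galvin and Scheepers \cite{GS}; the base theory is ZFC.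

\begin{quote}
\textbf{Conjecture} (abbreviated Conj). For each cardinal $\lambda\ge2$ there is a cardinal $\kappa\ge1$ such that $\mathsf D(\lambda,\kappa)$ holds.
\end{quote}

Extra boards help ONE and only ONE: TWO wins on $\kappa$ boards exactly when she wins on one board (Lemma~\ref{lem:two}). So $\mathsf D(\lambda,\kappa)$ says that whenever TWO cannot win the single game, $\kappa$ simultaneous attempts are enough for ONE to win somewhere. Two observations suggest that some large $\kappa$ should always work. First, the diagonal construction of an undetermined game runs through a list of all strategies that is no longer than the set of plays. This still works when $2^\kappa\le2^{\aleph_0}$ (Proposition~\ref{prop:small}), but for large $\kappa$ ONE has far more strategies than there are plays, or even payoff sets. Second, for games with finitely many innings the pigeonhole principle gives ONE a single strategy on sufficiently many boards that wins whenever TWO cannot win the single game (Example~\ref{ex:finite}). Nevertheless ZFC does not decide the conjecture.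

\begin{theorem}\label{thm:A}
If $\mathrm{ZFC}$ is consistent, then so are $\mathrm{ZFC}+\mathrm{Conj}$ and $\mathrm{ZFC}+\neg\mathrm{Conj}$.
\end{theorem}

The negative half comes from constructibility.

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(a)] If $V=L$, then $\mathsf D(\lambda,\kappa)$ fails for all $\lambda\ge2$ and $\kappa\ge1$.
\item[(b)] If $V=L[B]$ with $B\subseteq\nu$, where $\nu$ is an infinite cardinal, then $\mathsf D(\lambda,\kappa)$ fails for all $\lambda\ge2^\nu$ and $\kappa\ge1$. Hence $\mathrm{Conj}$ fails in every set-forcing extension of $L$.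
\end{itemize}
\end{theorem}

The positive half comes from forcing, first for boundedly many alphabets and then for all. A poset is \emph{$\sigma$-closed} if every descending $\omega$-sequence has a lower bound, and $\mathrm{Fn}(\kappa,\mu,{<}\mu)$ is the set of partial functions from $\kappa$ to $\mu$ of size $<\mu$, ordered by reverse inclusion. Posets have a largest element $1$.

\begin{theorem}\label{thm:C}
Let $\mu$ be regular uncountable with $\mu^{<\mu}=\mu$, let $\kappa=(2^\mu)^+$, let $R$ be a $\sigma$-closed poset with $|R|\le\mu$, and let $Q=\mathrm{Fn}(\kappa,\mu,{<}\mu)$. After forcing with $R\times Q$, $\mathsf D(\lambda,\kappa)$ holds for all cardinals $2\le\lambda\le\mu$.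
\end{theorem}

\begin{theorem}\label{thm:D}
If $M$ is a countable transitive model of $\mathrm{ZFC}+V=L$, there is a definable-class-generic extension of $M$ satisfying $\mathrm{ZFC}+\mathrm{Conj}$.
\end{theorem}

Here a definable-class-generic extension is an extension $M[G]$ by a filter $G$ that is generic for a class forcing definable over $M$. Section~\ref{sec:universal} reformulates the conjecture as the existence of one strategy for ONE that does not depend on the payoff set. Sections~\ref{sec:L}, \ref{sec:set} and \ref{sec:class} prove Theorems~\ref{thm:B}, \ref{thm:C} and \ref{thm:D}, and Section~\ref{sec:A} derives Theorem~\ref{thm:A}.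

\section{Universal strategies}\label{sec:universal}

A strategy may be taken to depend only on the opponent's moves, since the player's own earlier moves can be recomputed from these. Thus a strategy for TWO in the single game is a function $\tau:\lambda^{<\omega}\setminus\{\emptyset\}\to\lambda$. If ONE plays $x\in{}^\omega\lambda$, she plays $\tau*x$, where $(\tau*x)(n)=\tau(x\upharpoonright(n+1))$. We write $(x,y)$ for the play $x(0),y(0),x(1),y(1),\dots$ and put
\[
[\tau]=\{(x,\tau*x):x\in{}^\omega\lambda\}.
\]
So $\tau$ is winning in $\mathsf{GS}_\lambda(A)$ if and only if $[\tau]\cap A=\emptyset$.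

The boards may be indexed by any set $I\ne\emptyset$, and the alphabet may be any ordinal $\lambda\ge2$. In a run on $I$ we write $X_n,Y_n\in{}^I\lambda$ for the moves of ONE and TWO in inning $n$, and $x_\alpha(n)=X_n(\alpha)$, $y_\alpha(n)=Y_n(\alpha)$. The play on board $\alpha$ is $z_\alpha=(x_\alpha,y_\alpha)$, and $Z=\{z_\alpha:\alpha\in I\}$. A strategy for ONE is a function $F$ with $X_n=F(Y_0,\dots,Y_{n-1})$.

\begin{lemma}\label{lem:two}
TWO has a winning strategy in $\mathsf{GS}_\lambda(A,\kappa)$ if and only if she has one in $\mathsf{GS}_\lambda(A)$.
\end{lemma}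

\begin{proof}
A winning strategy for the single game can be used on each board. Conversely, let $\Phi$ be winning on $\kappa$ boards. In the single game TWO imagines that ONE makes each of his moves on all boards at once, and she answers with the move that $\Phi$ prescribes on board $0$. The actual play is the play on board $0$ of a run according to $\Phi$, so it is not in $A$.
\end{proof}

\begin{lemma}\label{lem:alphabet}
If $2\le\lambda\le\lambda'$, then $\mathsf D(\lambda',\kappa)$ implies $\mathsf D(\lambda,\kappa)$.
\end{lemma}

\begin{proof}
Let $\pi:\lambda'\to\lambda$ be the identity on $\lambda$ and $0$ elsewhere. For $A\subseteq{}^\omega\lambda$ let $A'=\{z\in{}^\omega\lambda':\pi\circ z\in A\}$, and take a winning strategy for one of the players in $\mathsf{GS}_{\lambda'}(A',\kappa)$. In $\mathsf{GS}_\lambda(A,\kappa)$ this player feeds it the opponent's moves, which $\pi$ fixes, and applies $\pi$ to its answers. If the imagined plays are $z_\alpha$, the actual ones are $\pi\circ z_\alpha$, and $\pi\circ z_\alpha\in A$ if and only if $z_\alpha\in A'$. So the same player wins.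
\end{proof}

If TWO does not win $\mathsf{GS}_\lambda(A)$, then $A$ meets every set $[\tau]$, and this is all that ONE knows about $A$ in general. He exploits it if he can make the set of plays on the boards contain a whole set $[\tau]$.

\begin{definition}
A strategy $F$ for ONE on a board set $I\ne\emptyset$ with alphabet $\lambda$ is \emph{universal} if for every run against $F$ there is a strategy $\tau$ for TWO in the single game with $[\tau]\subseteq Z$.
\end{definition}

\begin{lemma}\label{lem:universal}
If ONE has a universal strategy on $I$ with alphabet $\lambda$, then $\mathsf D(\lambda,|I|)$ holds.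
\end{lemma}

\begin{proof}
If TWO wins $\mathsf{GS}_\lambda(A)$, she wins on $|I|$ boards by Lemma~\ref{lem:two}. Otherwise every $[\tau]$ meets $A$, so $Z\cap A\neq\emptyset$ in every run against the universal strategy, and ONE wins.
\end{proof}

Lemma~\ref{lem:universal} is the only route to determinacy used in this paper. The next theorem, which is not needed later, shows that as far as the conjecture is concerned nothing is lost by taking it.

\begin{theorem}\label{thm:E}
Let $\lambda\ge2$. Then $\mathsf D(\lambda,\kappa)$ holds for some $\kappa$ if and only if ONE has a universal strategy on some board set. Moreover, $\mathsf D(\lambda,\kappa)$ implies $\mathsf D(\lambda,\kappa')$ for all $\kappa'\ge\kappa$.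
\end{theorem}

\begin{proof}
One direction is Lemma~\ref{lem:universal}. Assume $\mathsf D(\lambda,\kappa)$. Let $S$ be the set of functions $s$ that choose a play $s(\tau)\in[\tau]$ for each strategy $\tau$ of TWO, and let $A_s=\mathrm{ran}(s)$. Since $A_s$ meets every $[\tau]$, TWO has no winning strategy in $\mathsf{GS}_\lambda(A_s)$, hence none in $\mathsf{GS}_\lambda(A_s,\kappa)$, so ONE has a winning strategy $F_s$ there. On $I=S\times\kappa$ let ONE follow $F_s$ on the block $\{s\}\times\kappa$, for each $s$. Suppose that in some run no $[\tau]$ is contained in $Z$, and choose $s\in S$ with $s(\tau)\in[\tau]\setminus Z$ for all $\tau$. Then $A_s\cap Z=\emptyset$, although $F_s$ produces a play in $A_s$ on some board of its block.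

For the last sentence, let $A\subseteq{}^\omega\lambda$. If TWO wins $\mathsf{GS}_\lambda(A)$, she wins on $\kappa'$ boards. Otherwise ONE wins $\mathsf{GS}_\lambda(A,\kappa)$, and he wins on $\kappa'$ boards by ignoring the extra boards.
\end{proof}

\begin{example}\label{ex:finite}
Consider the game with $\lambda=2$ that stops after two innings. Six boards give ONE a universal strategy. He plays $0$ on three boards and $1$ on the other three. For $i<2$, two of the three boards carrying $i$ receive the same answer, which we call $\tau(i)$; on these two boards ONE now plays $0$ and $1$, and the answers are called $\tau(i,0)$ and $\tau(i,1)$. All four plays consistent with $\tau$ occur.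

For any $\lambda$ and any finite number of innings, take an infinite regular $\kappa>\lambda$ and let $I_\emptyset=\kappa$. Given $I_s$ of size $\kappa$, ONE splits it into $\lambda$ pieces of size $\kappa$ and plays $i$ on the $i$-th piece; TWO's answer is constant, say equal to $\tau(s^\frown i)$, on a subset $I_{s^\frown i}$ of size $\kappa$ of that piece. After the last inning any board in $I_s$ carries the play in which ONE plays $s$ and TWO follows $\tau$.
\end{example}

The example shows where the difficulty lies for $\omega$ innings. Given a run and a strategy $\tau$, let $I_s$, for $s\in\lambda^{<\omega}$, be the set of all boards $\alpha$ with $X_k(\alpha)=s(k)$ and $Y_k(\alpha)=\tau(s\upharpoonright(k+1))$ for all $k<|s|$. Then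
\begin{equation}\label{eq:tree}
[\tau]\subseteq Z\iff\bigcap_{n<\omega}I_{x\upharpoonright n}\ne\emptyset\ \text{ for every }x\in{}^\omega\lambda .
\end{equation}
Keeping each $I_s$ of size $\kappa$ does not by itself keep these intersections nonempty. ONE needs a notion of largeness for sets of boards that survives his own splitting, TWO's partitions, and descending intersections of length $\omega$. In Section~\ref{sec:set} such a notion is supplied by the conditions of a $\sigma$-closed forcing.

A universal strategy needs at least $|[\tau]|=\lambda^{\aleph_0}$ boards. For $\mathsf D(\lambda,\kappa)$ itself a diagonal argument gives the following lower bound, which is also not needed later.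

\begin{proposition}\label{prop:small}
If $2\le\lambda\le\omega$ and $2^\kappa\le2^{\aleph_0}$, then $\mathsf D(\lambda,\kappa)$ fails.
\end{proposition}

\begin{proof}
Let $\mathfrak c=2^{\aleph_0}$; then $\kappa<2^\kappa\le\mathfrak c$. Consider the runs in which TWO plays one and the same $y\in{}^\omega2$ on every board. Restricted to such runs, a strategy of ONE is a function $2^{<\omega}\to{}^\kappa\lambda$, and there are at most $(2^{\aleph_0})^{\kappa\cdot\aleph_0}=2^{\kappa\cdot\aleph_0}\le\mathfrak c$ such functions. List them as $(\varphi_\xi)_{\xi<\mathfrak c}$, and list the strategies of TWO in the single game as $(\tau_\xi)_{\xi<\mathfrak c}$. By recursion on $\xi$, choose $y_\xi\in{}^\omega2$ different from the TWO-parts of all $a_\eta$, $\eta<\xi$; let $Z_\xi$ be the set of the at most $\kappa$ board plays that result from $\varphi_\xi$ and $y_\xi$; and choose $a_\xi\in[\tau_\xi]\setminus\bigcup_{\eta\le\xi}Z_\eta$. The last choice is possible because $|[\tau_\xi]|=\mathfrak c$ while the union has size at most $|\xi+1|\cdot\kappa<\mathfrak c$.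

Put $A=\{a_\xi:\xi<\mathfrak c\}$. It meets every $[\tau]$, so TWO does not win $\mathsf{GS}_\lambda(A,\kappa)$. Each $Z_\xi$ misses $A$: for $\eta\ge\xi$ we chose $a_\eta\notin Z_\xi$, and for $\eta<\xi$ the TWO-part of $a_\eta$ differs from $y_\xi$, which is the TWO-part of every play in $Z_\xi$. So a strategy of ONE whose restriction is $\varphi_\xi$ loses when TWO plays $y_\xi$ on every board.
\end{proof}

By Lemma~\ref{lem:alphabet} the conclusion passes to every $\lambda\ge2$; in particular countably many boards never suffice.

\section{Failure in $L[B]$}\label{sec:L}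

\subsection{The idea, for $V=L$ and $\lambda=2$}

We look for one set $\mathcal W\subseteq{}^\omega2$, the target of TWO, such that she cannot reach $\mathcal W$ by a strategy in the single game, but can reach it on all boards at once against any given strategy $F$ of ONE on any number of boards.

A first attempt is to let $(x,y)\in\mathcal W$ if $y$ codes a well-founded model, isomorphic to some $L_\gamma$, that contains $x$. TWO has no strategy $\tau$ for this target: the statement ``for all $x$, $\tau*x$ codes such a model containing $x$'' is $\Pi^1_1$ in $\tau$, so it would remain true after adding a Cohen real $c$, and then $c\in L$. But against $F$ there is a circularity. The play $y_\alpha$ must code a model that contains $x_\alpha$, while $x_\alpha$ is computed by $F$ from all the $y_\beta$.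

The way out is to let TWO write down a \emph{theory} rather than a model. Let $\psi_0,\psi_1,\dots$ list the sentences of set theory with one extra constant $\dot a$. TWO chooses a large level $H=L_\theta$ with $F,\kappa\in H$, and on board $\beta$ she plays in inning $k$ the truth value $Y_k(\beta)$ of $\psi_k$ in $H$ with $\dot a$ interpreted as $(F,\kappa,\beta)$. ONE's first move on board $\alpha$ is $1$ if and only if $H$ satisfies ``$\dot a=(F,\kappa,\alpha)$ and $F(\emptyset)(\alpha)=1$''. His second move is $1$ if and only if $H$ satisfies ``$\dot a=(F,\kappa,\alpha)$ and $F(Y)(\alpha)=1$, where $Y$ is the characteristic function of the set of $\beta\in\kappa$ such that $\psi_0$ holds with $\dot a$ replaced by $(F,\kappa,\beta)$''. In the same way each move of ONE is the truth value of one fixed sentence about $\dot a$, because it depends on finitely many $Y_k$ and each $Y_k$ is definable in $H$; no formula has to describe the whole sequence $(Y_k)_{k<\omega}$. So we ask in $\mathcal W$ that $y$ be the theory of a structure $(L_\gamma,\in,a)$ and that $x$ be read off this structure bit by bit. Then $x$ is still forced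 to be constructible, which is all that the argument against TWO needs.

If $V=L[B]$ with $B\subseteq\nu$, the theory must determine $B$, so it has to allow parameters from $\nu$. Then a formula with $m$ free variables has as its ``truth value'' a subset of $\nu^m$, and TWO plays this whole subset as one move. This is where the alphabet $2^\nu$ comes from.

\subsection{The hierarchy $L_\eta[B]$}

We treat both parts of Theorem~\ref{thm:B} together. Let $B\subseteq\nu$, where $\nu=0$ and $B=\emptyset$ in case (a), and $\nu$ is an infinite cardinal in case (b). Recall that $L_0[B]=\emptyset$, that $L_{\eta+1}[B]$ is the set of subsets of $L_\eta[B]$ definable with parameters over $(L_\eta[B],\in,B\cap L_\eta[B])$, and that unions are taken at limits. Each $L_\eta[B]$ is transitive, its ordinals are those below $\eta$, and $|L_\eta[B]|\le|\eta|+\aleph_0$.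

Let $\dot B$ be a unary predicate symbol. Let $\mathsf{ZF}^-_L$ be the theory consisting of ZF without Power Set, with the schemata stated for formulas that may mention $\dot B$, and the sentence $\forall x\,\exists\eta\;x\in L_\eta[\dot B]$. We use three facts.
\begin{itemize}
\item[(L1)] If $M$ is a transitive set, $\nu\subseteq M$ and $(M,\in,B)\models\mathsf{ZF}^-_L$, then $M=L_\gamma[B]$ with $\gamma=M\cap\mathrm{Ord}$. Indeed, the recursion defining the hierarchy is absolute, so $M$ computes $L_\eta[B]$ correctly for $\eta<\gamma$. For the same reason $L_\gamma[B]$ is the same set in $V$ and in a forcing extension of $V$.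
\item[(L2)] There is a formula $u<^*v$ (the canonical order, which compares first the levels at which $u$ and $v$ appear and then their definitions) such that $\mathsf{ZF}^-_L$ proves that $<^*$ linearly orders the universe and that every nonempty definable class has a $<^*$-least element.
\item[(L3)] If $\theta>\nu$ is regular uncountable, then $(L_\theta[B],\in,B)\models\mathsf{ZF}^-_L$. Indeed, each $b\in L_\theta[B]$ has size $<\theta$, so a definable function on $b$ has its range in some $L_\eta[B]$, $\eta<\theta$; and there are unboundedly many $\eta<\theta$ for which $L_\eta[B]$ with the predicate $B$ is elementary in $L_\theta[B]$, so a definable subset of $L_\eta[B]$ contained in such a range or in such a $b$ appears below $\theta$. This gives Separation and Replacement; the other axioms hold at every limit level above $\omega$, and the last sentence follows by absoluteness as in (L1).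
\end{itemize}

\subsection{The payoff set}

Let $\lambda=|\mathcal P(\nu^{<\omega})|$. In case (a), $\nu^{<\omega}=\{\emptyset\}$ and $\lambda=2$; in case (b), $\lambda=2^\nu$. Fix a bijection $e:\mathcal P(\nu^{<\omega})\to\lambda$, with $e(\emptyset)=0$ and $e(\{\emptyset\})=1$ in case (a). Note that $\bigcup\mathrm{dom}(e)=\nu^{<\omega}$.

Let $\mathcal L=\{\in,\dot B,\dot a\}$ with $\dot a$ a constant symbol, and let $(\psi_n,m_n)_{n<\omega}$ enumerate without repetition all pairs $(\psi,m)$ in which $\psi$ is an $\mathcal L$-formula with free variables among $v_1,\dots,v_m$. A \emph{standard structure} is a pair $(N,a)$ with $N=(L_\gamma[B],\in,B)\models\mathsf{ZF}^-_L$, $\nu\subseteq L_\gamma[B]$ and $a\in L_\gamma[B]$; it is an $\mathcal L$-structure with $\dot a$ interpreted as $a$. Put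
\[
T_n(N,a)=\{\vec\rho\in\nu^{m_n}:(N,a)\models\psi_n[\vec\rho\,]\}\subseteq\nu^{<\omega}.
\]
In case (a), $e(T_n(N,a))$ is the truth value of $\psi_n$ if $m_n=0$, and it is $0$ if $m_n>0$.

Let $\chi_n$ be the $\mathcal L$-sentence which says that there are $F,\kappa,\alpha,e,Y_0,\dots,Y_{n-1}$ (here these letters are bound variables) such that $\dot a=(F,\kappa,\alpha,e)$, $F(Y_0,\dots,Y_{n-1})(\alpha)\ne0$, and for each $k<n$, $Y_k$ is the function on $\kappa$ with
\[
Y_k(\beta)=e\Bigl(\Bigl\{\vec\rho\in\bigcup\mathrm{dom}(e):\vec\rho\text{ has length }m_k\text{ and }\psi_k(\vec\rho\,)\text{ holds with }\dot a\text{ replaced by }(F,\kappa,\beta,e)\Bigr\}\Bigr).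
\]
This is a single sentence, built from $\psi_0,\dots,\psi_{n-1}$; it does not depend on any particular strategy or number of boards. Let $\mathcal W$ be the set of plays $(x,y)\in{}^\omega\lambda$ for which there is a standard structure $(N,a)$ such that for all $n$,
\begin{itemize}
\item[(W1)] $y(n)=e(T_n(N,a))$;
\item[(W2)] $x(n)\ne0$ if and only if $(N,a)\models\chi_n$.
\end{itemize}
Let $A={}^\omega\lambda\setminus\mathcal W$.

\subsection{ONE does not win on any number of boards}

\begin{lemma}\label{lem:one-loses}
Assume $V=L[B]$. For no $\kappa\ge1$ does ONE have a winning strategy in $\mathsf{GS}_\lambda(A,\kappa)$.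
\end{lemma}

\begin{proof}
Let $F$ be a strategy for ONE. Since $V=L[B]$, there is a regular uncountable $\theta>\nu$ with $F,\kappa,e\in L_\theta[B]$. Let $H=(L_\theta[B],\in,B)$ and $a_\beta=(F,\kappa,\beta,e)$ for $\beta<\kappa$; by (L3) each $(H,a_\beta)$ is a standard structure. Let TWO play $Y_k(\beta)=e(T_k(H,a_\beta))$.

For fixed $k$ the set $T_k(H,a_\beta)$ is defined in $H$ from $\beta$ by the set-builder expression in $\chi_n$, because $\bigcup\mathrm{dom}(e)=\nu^{<\omega}$. It lies in $\mathrm{dom}(e)\subseteq H$. So $Y_k$ is a subset of $\kappa\times\lambda\in H$ definable over $H$, hence $Y_k\in H$ by Separation, and it is the function that $\chi_n$ calls $Y_k$ when $\chi_n$ is evaluated in $(H,a_\alpha)$ for any $\alpha<\kappa$. Therefore $x_\alpha(n)=F(Y_0,\dots,Y_{n-1})(\alpha)$ is nonzero if and only if $(H,a_\alpha)\models\chi_n$. Thus $(H,a_\alpha)$ witnesses $z_\alpha\in\mathcal W$ for every $\alpha<\kappa$, and ONE loses this run.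
\end{proof}

This is the only place where $V=L[B]$ is used: it puts an arbitrary strategy of ONE inside a standard structure.

\subsection{TWO does not win on one board}

\begin{lemma}\label{lem:two-loses}
TWO has no winning strategy in $\mathsf{GS}_\lambda(A)$.
\end{lemma}

A winning $\tau$ assigns continuously to each $x\in{}^\omega2$ the theory of a standard structure that determines $x$. We apply $\tau$ to a real $c\notin V$ and show that the result is still the theory of a standard structure. The structure has to be rebuilt from the theory alone, as a model made of terms; every property that this construction needs depends on finitely many moves, except well-foundedness, which is absolute.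

\begin{proof}
Suppose $\tau$ is winning. Then $(x,\tau*x)\in\mathcal W$ for all $x\in{}^\omega2$; fix a witnessing standard structure $(N_x,a_x)$ for each such $x$. Let $c$ be a Cohen real over $V$ and work in $V[c]$. (Formally, the argument shows that Cohen forcing forces a contradiction. Of $c$ we use only that $c\in{}^\omega2\setminus V$.) For $x\in{}^\omega2\cap V[c]$ let
\[
t^x_n=e^{-1}\bigl(\tau(x\upharpoonright(n+1))\bigr)\subseteq\nu^{<\omega}.
\]
This set depends only on $x\upharpoonright(n+1)$, and $t^x_n=T_n(N_x,a_x)$ for $x\in V$ by (W1). Since some $x\in V$ agrees with $c$ on any given finite initial segment, we have the following transfer principle.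
\begin{itemize}
\item[$(*)$] If $\Pi\in V$ and $(t^{x}_{n_1},\dots,t^{x}_{n_k},x(j_1),\dots,x(j_l))\in\Pi$ for all $x\in{}^\omega2\cap V$, then the same holds for $x=c$.
\end{itemize}

\emph{Terms.} For an $\mathcal L$-formula $\vartheta(v_0,\dots,v_m)$ let $\vartheta^*(v_0,\dots,v_m)$ say that $v_0$ is the $<^*$-least $u$ with $\vartheta(u,v_1,\dots,v_m)$, or that there is no such $u$ and $v_0=\emptyset$. By (L2), in a model of $\mathsf{ZF}^-_L$ there is for all $v_1,\dots,v_m$ exactly one such $v_0$. A \emph{term} is a pair $s=(\vartheta,\vec\rho\,)$ with $\vec\rho\in\nu^m$ and the free variables of $\vartheta$ among $v_0,\dots,v_m$; its \emph{value} in a standard structure is the unique $v_0$ with $\vartheta^*(v_0,\vec\rho\,)$. The set of terms is the same in $V$ and $V[c]$. An \emph{instance} $\varphi(s_1,\dots,s_k)$ consists of a formula $\varphi$ with free variables among $u_1,\dots,u_k$ and terms $s_i=(\vartheta_i,\vec\rho_i)$. Let $m$ be the sum of the lengths of the $\vec\rho_i$ and cut $v_1,\dots,v_m$ into consecutive blocks $\vec v^{\,1},\dots,\vec v^{\,k}$ of these lengths. The \emph{index} of the instance is the $n$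 with $m_n=m$ and
\[
\psi_n=\exists u_1\cdots\exists u_k\,\bigl(\vartheta_1^*(u_1,\vec v^{\,1})\wedge\dots\wedge\vartheta_k^*(u_k,\vec v^{\,k})\wedge\varphi\bigr),
\]
where substitutions are made with a fixed renaming of bound variables. The index depends on $\varphi$, the $\vartheta_i$ and the lengths of the $\vec\rho_i$, but not on the ordinals in $\vec\rho_i$. Write
\[
x\vdash\varphi(s_1,\dots,s_k)\quad\text{if}\quad\vec\rho_1{}^\frown\cdots{}^\frown\vec\rho_k\in t^x_n,\text{ where }n\text{ is the index.}
\]
For $x\in V$ this says that $\varphi$ holds in $(N_x,a_x)$ of the values of $s_1,\dots,s_k$. We abbreviate the instances $(u_1\in u_2)(s,s')$, $(u_1=u_2)(s,s')$ and $(\dot B(u_1))(s)$ by $s\in s'$, $s=s'$ and $\dot B(s)$. Let $s_{\dot a}$ be the term $(v_0=\dot a,\emptyset)$, with value $a_x$, and for $\rho<\nu$ let $r_\rho$ be the term $(v_0=v_1,(\rho))$, with value $\rho$.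

\emph{What transfers to $c$.} The following statements hold for every $x\in{}^\omega2\cap V$, by the meaning of $\vdash$ for such $x$.
\begin{itemize}
\item[(T1)] Let $\varphi$ be $w\in w'$, with $w,w'\in\{u_1,\dots,u_k,\dot a\}$, and put $\bar u_i=s_i$ and $\bar{\dot a}=s_{\dot a}$. Then $x\vdash\varphi(s_1,\dots,s_k)$ iff $x\vdash\bar w\in\bar w'$. The same holds for $w=w'$ and $\dot B(w)$.
\item[(T2)] The relation $x\vdash s=s'$ is reflexive, symmetric and transitive, and it is respected by $x\vdash s\in s'$ and $x\vdash\dot B(s)$.
\item[(T3)] $x\vdash\neg\varphi(\vec s\,)$ iff not $x\vdash\varphi(\vec s\,)$; $x\vdash(\varphi\wedge\varphi')(\vec s\,)$ iff $x\vdash\varphi(\vec s\,)$ and $x\vdash\varphi'(\vec s\,)$; and renaming bound variables of $\varphi$ does not change whether $x\vdash\varphi(\vec s\,)$.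
\item[(T4)] If $x\vdash\varphi(s_1,\dots,s_k,s)$, then $x\vdash(\exists u_{k+1}\varphi)(s_1,\dots,s_k)$. If $x\vdash(\exists u_{k+1}\varphi)(s_1,\dots,s_k)$, then $x\vdash\varphi(s_1,\dots,s_k,s)$ for the term $s=(\vartheta,\vec\rho_1{}^\frown\cdots{}^\frown\vec\rho_k)$ in which $\vartheta$ is $\exists u_1\cdots\exists u_k\,(\bigwedge_i\vartheta_i^*(u_i,\vec v^{\,i})\wedge\varphi(u_1,\dots,u_k,v_0))$; its value is the least witness.
\item[(T5)] $x\vdash\varphi$ for each axiom $\varphi$ of $\mathsf{ZF}^-_L$.
\item[(T6)] $x\vdash r_\rho\in r_{\rho'}$ iff $\rho<\rho'$.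
\item[(T7)] For each $\vartheta$ and $m$: for all $\vec\rho\in\nu^m$ and $\rho<\nu$, if $x\vdash(\vartheta,\vec\rho\,)\in r_\rho$, then $x\vdash(\vartheta,\vec\rho\,)=r_{\rho'}$ for some $\rho'<\rho$.
\item[(T8)] For each $\vartheta$ and $m$: for all $\vec\rho\in\nu^m$, $x\vdash\dot B((\vartheta,\vec\rho\,))$ iff $x\vdash(\vartheta,\vec\rho\,)=r_\rho$ for some $\rho\in B$.
\item[(T9)] $x(n)\ne0$ iff $x\vdash\chi_n$.
\end{itemize}
In (T1)--(T6) and (T9), once the formulas and terms are fixed, the statement is a Boolean combination of at most three assertions of the form $\vec\rho\in t^x_n$ or $x(n)\neq0$, so it holds for $c$ by $(*)$. Statements (T7) and (T8) contain a disjunction over infinitely many ordinals, and here it matters that one move of TWO records a formula for all parameters at once. For fixed $\vartheta$ and $m$, all instances $(\vartheta,\vec\rho\,)\in r_\rho$ have one index $n$, all instances $(\vartheta,\vec\rho\,)=r_\rho$ have one index $n'$, and (T7) says that $(t^x_n,t^x_{n'})$ belongs to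
\[
\Pi=\bigl\{(t,t'):t,t'\subseteq\nu^{<\omega},\ \forall\vec\rho\in\nu^m\ \forall\rho<\nu\ \bigl(\vec\rho\,{}^\frown\rho\in t\to\exists\rho'<\rho\ \ \vec\rho\,{}^\frown\rho'\in t'\bigr)\bigr\}^V.
\]
For (T8), with $n''$ the index of the instances $\dot B((\vartheta,\vec\rho\,))$, the condition on $(t,t')=(t^x_{n''},t^x_{n'})$ is that for all $\vec\rho\in\nu^m$, $\vec\rho\in t$ iff $\vec\rho\,{}^\frown\rho\in t'$ for some $\rho\in B$. So (T1)--(T9) all hold for $x=c$.

\emph{The term model.} Let $M_c$ be the set of terms modulo the equivalence relation $c\vdash s=s'$, with $[s]\mathrel E[s']$ iff $c\vdash s\in s'$, with $\dot B$ interpreted as $\{[s]:c\vdash\dot B(s)\}$, and with $\dot a$ interpreted as $[s_{\dot a}]$. This is well defined by (T2). By induction on the length of $\varphi$,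
\[
M_c\models\varphi([s_1],\dots,[s_k])\iff c\vdash\varphi(s_1,\dots,s_k):
\]
the atomic case is (T1), the cases $\neg$ and $\wedge$ are (T3), and an existential formula is first renamed to the form $\exists u_{k+1}\varphi$ by (T3) and then handled by the two halves of (T4). Hence $M_c\models\mathsf{ZF}^-_L$ by (T5), and by (T9)
\begin{equation}\label{eq:readoff}
c(n)\ne0\iff M_c\models\chi_n .
\end{equation}

\emph{$M_c$ is well-founded.} In $V$ let $U$ be the tree of pairs $(p,(s_0,\dots,s_k))$, ordered by extension in both coordinates, where $p\in{}^k2$, the $s_i=(\vartheta_i,\vec\rho_i)$ are terms, and for every $i<k$: if the index $n$ of the instance $s_{i+1}\in s_i$ is less than $k$, then $\vec\rho_{i+1}{}^\frown\vec\rho_i\in e^{-1}(\tau(p\upharpoonright(n+1)))$. In $V$ and in $V[c]$, the infinite branches of $U$ correspond to the pairs $x$, $(s_i)_{i<\omega}$ with $x\vdash s_{i+1}\in s_i$ for all $i$; to verify this relation for a given $i$ from a branch, look at a level $k$ above both $i$ and the index. In $V$ there is no infinite branch, since for $x\in V$ the values of the $s_i$ in the transitive model $N_x$ would form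 an infinite $\in$-descending sequence. So $V$ contains a rank function, a map from $U$ to the ordinals that strictly decreases under proper extension, and this map excludes infinite branches in $V[c]$ as well. An infinite $E$-descending sequence in $M_c$ would give such a branch with $x=c$.

\emph{The contradiction.} Being well-founded and extensional, $M_c$ is isomorphic to a transitive set $M$ by the Mostowski collapse $\pi$. By (T6) and (T7) the $E$-predecessors of $[r_\rho]$ are exactly the $[r_{\rho'}]$ with $\rho'<\rho$, so $\pi([r_\rho])=\rho$ by induction on $\rho<\nu$. Thus $\nu\subseteq M$, and by (T8) the predicate $\dot B$ is carried to $\{\pi([r_\rho]):\rho\in B\}=B$. By (L1), $M=L_\gamma[B]$ for some ordinal $\gamma$, and this set is in $V$. With $a=\pi([s_{\dot a}])\in L_\gamma[B]$, \eqref{eq:readoff} gives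
\[
\{n:c(n)=1\}=\{n:(L_\gamma[B],\in,B,a)\models\chi_n\}\in V,
\]
contradicting $c\notin V$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $V=L[B]$ and let $\lambda$ and $A$ be as above. For every $\kappa\ge1$, TWO does not win $\mathsf{GS}_\lambda(A,\kappa)$ by Lemmas~\ref{lem:two-loses} and \ref{lem:two}, and ONE does not win by Lemma~\ref{lem:one-loses}. So $\mathsf D(\lambda,\kappa)$ fails for $\lambda=2$ in case (a) and for $\lambda=2^\nu$ in case (b), and by Lemma~\ref{lem:alphabet} it fails for all larger alphabets.

Finally let $G\subseteq P\in L$ be generic over $L$. In $L$, transport $P$ along a bijection onto an ordinal; the image $B$ of $G$ is a set of ordinals. Both $L[G]$ and $L[B]$ are the least transitive model of ZF containing all ordinals and $B$, so they are equal. Choose an infinite cardinal $\nu$ of $L[G]$ with $B\subseteq\nu$. Then Conj fails in $L[G]$ at the alphabet $2^\nu$.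
\end{proof}

\begin{remark}[complexity of the counterexample in $L$]
Let $V=L$ and $\nu=0$, and take the enumeration $(\psi_n,m_n)$ recursive. Then $(x,y)\in\mathcal W$ if and only if $y$ vanishes at the indices with $m_n>0$; on the other indices $y$ is the characteristic function of a complete consistent theory $T$ that contains $\mathsf{ZF}^-_L$ and $\forall v\,\neg\dot B(v)$ and has a well-founded term model; and $x(n)\ne0$ iff $\chi_n\in T$. For the forward direction, the term model of the theory of a standard structure is isomorphic to the substructure of values of terms, which is well-founded. For the converse, (T1)--(T5) hold for $T$ by completeness, consistency and (L2), so the term model is a model of $T$, and it collapses to a standard structure by (L1). All clauses are arithmetical except well-foundedness, so $\mathcal W$ is $\Pi^1_1$. Thus in $L$ the single lightface $\Sigma^1_1$ set $A={}^\omega2\setminus\mathcal W$ makes $\mathsf{GS}_2(A,\kappa)$ undetermined for all $\kappa\ge1$ simultaneously.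
\end{remark}

\section{Forcing a universal strategy}\label{sec:set}

Let $\mu,\kappa,R,Q$ be as in Theorem~\ref{thm:C}. A generic filter for $R\times Q$ has the form $G_R\times G_Q$, and $G_Q$ is $Q$-generic over $V$ (the product lemma). Put $W=V[G_R\times G_Q]$ and $g=\bigcup G_Q:\kappa\to\mu$. We prove the following, which is also the form needed in Section~\ref{sec:class}.

\begin{proposition}\label{prop:generic}
For every ordinal $\lambda$ with $2\le\lambda\le\mu$, ONE has in $W$ a universal strategy on the board set $\kappa$ with alphabet $\lambda$.
\end{proposition}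

\subsection{The idea on an example}

ONE copies values of the generic function $g$. He cannot fix in advance which values: against a strategy that ignores her moves, TWO answers $Y_n=X_{n+1}$, so all board plays satisfy $y(n)=x(n+1)$, while every $[\tau]$ contains a play with $x(1)\ne\tau(x\upharpoonright1)=y(0)$. So on each board ONE must read $g$ at a coordinate on which TWO's earlier answers on that board do not depend. Names for her moves make this dependence precise.

\begin{example}\label{ex:generic}
Let $\mu=\omega_1$, $\lambda=2$, $R$ trivial, and let $\hat g(\xi)$ be $g(\xi)$ if $g(\xi)<2$ and $0$ otherwise. Suppose $\zeta$, $d_n(\alpha)$, $e_n(\alpha)$ ($n<\omega$, $\alpha<\kappa$) are pairwise distinct elements of $\kappa$, given by functions in $V$, and consider the run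
\[
X_n(\alpha)=\hat g(d_n(\alpha)),\qquad Y_n(\alpha)\equiv\hat g(\zeta)+\hat g(d_n(\alpha))+\hat g(e_n(\alpha))\pmod2 .
\]
Let $\tau(s)\equiv\hat g(\zeta)+s(|s|-1)\pmod 2$. We check that $[\tau]\subseteq Z$. Let $x\in{}^\omega2$; as $Q$ is $\sigma$-closed, $x\in V$. The countable function
\[
q_x^\alpha=\{(\zeta,g(\zeta))\}\cup\{(d_n(\alpha),x(n)):n<\omega\}\cup\{(e_n(\alpha),0):n<\omega\}
\]
is a condition. A condition $u\supseteq\{(\zeta,g(\zeta))\}$ has countable domain, so for some $\alpha$ this domain contains no $d_n(\alpha)$ or $e_n(\alpha)$, and $u\cup q^\alpha_x$ is a condition. By genericity $q_x^\alpha\subseteq g$ for some $\alpha$, and on that board $X_n(\alpha)=x(n)$ and $Y_n(\alpha)=\tau(x\upharpoonright(n+1))$.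
\end{example}

Three kinds of coordinates appear. The shared coordinate $\zeta$ must be given its true value under $g$. The coordinates $d_n(\alpha)$ are prescribed by $x$. The remaining private coordinates $e_n(\alpha)$ are at our disposal, and we fix them so as to decide TWO's answer; this could conflict with the prescription by $x$ if $e_n(\alpha)$ were equal to $d_{n+1}(\alpha)$. In the general proof a $\Delta$-system argument produces $\kappa$ many boards with this structure. The set $I_s$ of \eqref{eq:tree} then contains all these boards $\alpha$ on which $g$ extends a copy $q_s^\alpha$ of a condition $q_s$, and the intersections along branches are nonempty because the union of the $q_{x\upharpoonright n}$ is again a condition.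

\subsection{Tools}

We use the $\Delta$-system lemma \cite[II.1.6]{Kunen}: \emph{if $\theta>\delta\ge\omega$, $\theta$ is regular, and $|\eta^{<\delta}|<\theta$ for all $\eta<\theta$, then every family of $\theta$ sets of size $<\delta$ has a subfamily of size $\theta$ in which any two distinct members have the same intersection $r$, the root.} We also use that a generic filter meets every set in $V$ that is dense below one of its members.

\begin{itemize}
\item[(F1)] \emph{Every antichain of $R\times Q$ has size $\le\mu$; so $\kappa\geq\mu^+$ remains a cardinal in $W$.} Take $\mu^+$ elements of $Q$. A fixed domain carries at most $\mu^{<\mu}=\mu$ conditions, so $\mu^+$ different domains occur. The lemma with $\theta=\mu^+$, $\delta=\mu$ gives $\mu^+$ conditions whose domains form a $\Delta$-system with root $r$; two of them agree on $r$, since there are at most $\mu$ functions $r\to\mu$, and these two are compatible. In an antichain of $R\times Q$ of size $\mu^+$, $\mu^+$ many members would share their $R$-coordinate, since $|R|\le\mu$, and their $Q$-coordinates would form an antichain of $Q$.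
\item[(F2)] \emph{Every $\omega$-sequence in $W$ of elements of $V$ is in $V$.} This holds for $\sigma$-closed forcing, and $R\times Q$ is $\sigma$-closed: a countable union of sets of size $<\mu$ has size $<\mu$ as $\mu$ is regular uncountable.
\item[(F3)] \emph{If $q\in Q$ and $q\subseteq g$, then $q\in G_Q$.} Some $u\in G_Q$ extends $q$ or is incompatible with $q$, and the latter is impossible since $u\cup q\subseteq g$ is a function.
\end{itemize}

Fix an ordinal $\lambda$ with $2\le\lambda\le\mu$. A \emph{nice name} is a function $\dot Y\in V$ that assigns to each $\alpha<\kappa$ a pair $\dot Y(\alpha)=(B,v)$, where $B\subseteq R\times Q$ is a maximal antichain and $v:B\to\lambda$. It names the function $Y\in{}^\kappa\lambda\cap W$ with $Y(\alpha)=v(b)$ for the unique $b\in B\cap(G_R\times G_Q)$. The \emph{support} $\mathrm{supp}(\dot Y(\alpha))=\bigcup\{\mathrm{dom}(q):(p,q)\in B\}$ has size $\le\mu$ by (F1). Every $Y\in{}^\kappa\lambda\cap W$ has a nice name. Indeed, take any name for $Y$ and a condition $b_0$ in the generic filter that forces it to be an element of ${}^\kappa\lambda$. For each $\alpha$ the conditions that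 are incompatible with $b_0$, or lie below $b_0$ and decide the value at $\alpha$, are dense; take a maximal antichain of such conditions, and let $v$ be $0$ on the first kind and the decided value on the second.

\subsection{The strategy}

In $V$ fix a well-order of the set of nice names, and pairwise disjoint sets $K_\alpha\subseteq\kappa$ ($\alpha<\kappa$) of size $\mu^+$; this is possible since $\mu^+\le2^\mu<\kappa$. The set $K_\alpha$ is the reservoir of coordinates that ONE reads on board $\alpha$. In $W$ define $F$ as follows. If TWO has played $Y_0,\dots,Y_{n-1}$, let $\dot Y_k$ be the least nice name of $Y_k$, and put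
\begin{equation}\label{eq:dn}
d_n(\alpha)=\min\Bigl(K_\alpha\setminus\bigcup_{k<n}\bigl(\mathrm{supp}(\dot Y_k(\alpha))\cup\{d_k(\alpha)\}\bigr)\Bigr).
\end{equation}
The set removed has size $\le\mu$ in $V$, so the minimum exists. ONE plays $X_n(\alpha)=g(d_n(\alpha))$ if this ordinal is $<\lambda$, and $X_n(\alpha)=0$ otherwise.

\begin{proof}[Proof of Proposition~\ref{prop:generic}]
Let $(X_n,Y_n)_{n<\omega}$ be a run against $F$ in $W$. By (F2) the sequence $(\dot Y_n)_{n<\omega}$ is in $V$, and then so is $(d_n)_{n<\omega}$, which is computed from it by \eqref{eq:dn}. So the whole run is described in $V$ up to the evaluation of names, and we can analyze it there. Write $\dot Y_n(\alpha)=(B_n(\alpha),v_n^\alpha)$.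

\emph{Step 1: $\kappa$ boards that look alike.} Work in $V$. The play on board $\alpha$ depends only on $G_R$ and on the restriction of $g$ to
\[
E(\alpha)=\bigcup_{n<\omega}\bigl(\mathrm{supp}(\dot Y_n(\alpha))\cup\{d_n(\alpha)\}\bigr),
\]
a set of size $\le\mu$. The ordinals $d_0(\alpha)\in E(\alpha)\cap K_\alpha$ are pairwise distinct, so a given set equals $E(\alpha)$ for at most $\mu$ many $\alpha$, and there are $\kappa$ many distinct sets $E(\alpha)$. Apply the $\Delta$-system lemma with $\theta=\kappa$ and $\delta=\mu^+$; its hypothesis holds since $|\eta|^\mu\le(2^\mu)^\mu=2^\mu<\kappa$ for $\eta<\kappa$. We obtain $J_0\subseteq\kappa$ of size $\kappa$ and $r$ with $E(\alpha)\cap E(\beta)=r$ for distinct $\alpha,\beta\in J_0$. As $|r|\le\mu$ and the $K_\alpha$ are disjoint, at most $\mu$ of them meet $r$; discarding these $\alpha$, we have $d_n(\alpha)\notin r$ for all $\alpha\in J_0$ and all $n$.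

To compare different boards we copy their data into $\mu$. Choose injections $h_\alpha:E(\alpha)\to\mu$, and let the \emph{type} of $\alpha$ consist of the set $h_\alpha[E(\alpha)]$, the function $h_\alpha\upharpoonright r$, the sequence $(h_\alpha(d_n(\alpha)))_{n<\omega}$, and the sequence of sets
\[
\{(p,\,q\circ h_\alpha^{-1},\,v^\alpha_n(p,q)):(p,q)\in B_n(\alpha)\}\subseteq R\times\mathrm{Fn}(\mu,\mu,{<}\mu)\times\lambda\qquad(n<\omega).
\]
The product on the right has size $\le\mu$, by $|R|\le\mu$ and $\mu^{<\mu}=\mu$. So each of the four components has at most $2^\mu$ possible values, there are at most $2^\mu<\kappa$ types, and since $\kappa$ is regular there is $J\subseteq J_0$ of size $\kappa$ on which the type is constant.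

Fix a \emph{model board} $\alpha^*\in J$ and write $d_n,B_n,v_n$ for $d_n(\alpha^*),B_n(\alpha^*),v_n^{\alpha^*}$. For $\alpha\in J$ put $\pi_\alpha=h_\alpha^{-1}\circ h_{\alpha^*}$. The first three components of the type make $\pi_\alpha$ a bijection $E(\alpha^*)\to E(\alpha)$ that is the identity on $r$ and sends $d_n$ to $d_n(\alpha)$. For $q\in Q$ with $\mathrm{dom}(q)\subseteq E(\alpha^*)$ let $q^\alpha=q\circ\pi_\alpha^{-1}$ be the copy of $q$ on $E(\alpha)$. Then $q^\alpha\upharpoonright r=q\upharpoonright r$, and $q^\alpha\circ h_\alpha^{-1}=q\circ h_{\alpha^*}^{-1}$, so the fourth component gives: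
\begin{equation}\label{eq:copy}
(p,q)\mapsto(p,q^\alpha)\text{ maps }B_n\text{ onto }B_n(\alpha),\text{ and }v_n^\alpha(p,q^\alpha)=v_n(p,q).
\end{equation}

\emph{Step 2: the strategy $\tau$.} We build $\tau$ on the model board by simulating all possible moves of ONE with conditions. Off $r$ these conditions are free, because they will be realized on another board. On $r$ and in the coordinate $R$, which all boards share, they have to agree with the actual generic filter; this is why the construction takes place in $W$. By recursion on $|s|$ choose $(p_s,q_s)\in R\times Q$ for $s\in\lambda^{<\omega}$, and $\tau(s)\in\lambda$ for $s\ne\emptyset$, such that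
\begin{itemize}
\item[(a)] $p_s\in G_R$ and $q_s\upharpoonright r\in G_Q$;
\item[(b)] $\mathrm{dom}(q_s)\subseteq\bigcup_{k<|s|}\bigl(\mathrm{supp}(\dot Y_k(\alpha^*))\cup\{d_k\}\bigr)$;
\item[(c)] $s\subseteq s'$ implies $(p_{s'},q_{s'})\le(p_s,q_s)$;
\item[(d)] if $|s|=n+1$, then $q_s(d_n)=s(n)$, and $(p_s,q_s)\le b$ for some $b\in B_n$ with $v_n(b)=\tau(s)$.
\end{itemize}
Start with $(p_\emptyset,q_\emptyset)=(1,\emptyset)$. Let $|s|=n$ and $i<\lambda$. By (b) and \eqref{eq:dn}, $d_n\notin\mathrm{dom}(q_s)$, so $q'=q_s\cup\{(d_n,i)\}$ is a condition (here $i<\lambda\le\mu$); and $q'\upharpoonright r=q_s\upharpoonright r\in G_Q$ because $d_n\notin r$. We must extend $(p_s,q')$ below a member of $B_n$ without violating (a). Let $D\in V$ be the set of $(p,u)\in R\times Q$ with $p\le p_s$ for which there are $b\in B_n$ and $q\in Q$ such that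
\[
q\supseteq q',\quad\mathrm{dom}(q)\subseteq\mathrm{dom}(q')\cup\mathrm{supp}(\dot Y_n(\alpha^*)),\quad q\upharpoonright r\subseteq u,\quad(p,q)\le b .
\]
The set $D$ is dense below $(p_s,q'\upharpoonright r)$. To see this let $(p,u)\le(p_s,q'\upharpoonright r)$. Since $u\supseteq q'\upharpoonright r$, the set $(u\upharpoonright r)\cup q'$ is a condition. By maximality of $B_n$, $(p,(u\upharpoonright r)\cup q')$ is compatible with some $b=(p_b,q_b)\in B_n$. Take $p'\le p,p_b$ and put $q=q'\cup q_b$, $u'=u\cup(q_b\upharpoonright r)$. Here $q$ is a function because $q_b$ is compatible with $q'$, and $u'$ is a function because $q_b\upharpoonright r$ has domain inside $r$ and is compatible with $u\upharpoonright r$. Now $q\upharpoonright r=(q'\upharpoonright r)\cup(q_b\upharpoonright r)\subseteq u'$, $\mathrm{dom}(q_b)\subseteq\mathrm{supp}(\dot Y_n(\alpha^*))$ and $(p',q)\le b$. So $(p',u')\in D$ and $(p',u')\le(p,u)$.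

As $(p_s,q'\upharpoonright r)\in G_R\times G_Q$, there is $(p,u)\in D\cap(G_R\times G_Q)$, with witnesses $b,q$. Put $p_{s^\frown i}=p$, $q_{s^\frown i}=q$, $\tau(s^\frown i)=v_n(b)$. Then (a) holds since $q\upharpoonright r\subseteq u\in G_Q$; (b) holds by the bound on $\mathrm{dom}(q)$; (c) holds since $p\le p_s$ and $q\supseteq q_s$; and (d) holds since $q(d_n)=q'(d_n)=i$ and $(p,q)\le b$.

\emph{Step 3: $[\tau]\subseteq Z$.} Let $x\in{}^\omega\lambda\cap W$. By (F2) the sequence $(q_{x\upharpoonright n})_{n<\omega}$ is in $V$, so $q_x=\bigcup_nq_{x\upharpoonright n}$ is a condition in $Q$, with domain inside $E(\alpha^*)$ by (b). By (a), $q_x\upharpoonright r\subseteq g$, so $q_x\upharpoonright r\in G_Q$ by (F3). The set $\{u\in Q:q_x^\alpha\subseteq u\text{ for some }\alpha\in J\}$ is in $V$ and is dense below $q_x\upharpoonright r$. Indeed, let $u\supseteq q_x\upharpoonright r$. The sets $E(\alpha)\setminus r$, $\alpha\in J$, are pairwise disjoint and $|\mathrm{dom}(u)|<\mu<|J|$, so $(E(\alpha)\setminus r)\cap\mathrm{dom}(u)=\emptyset$ for some $\alpha\in J$; as $q_x^\alpha\upharpoonright r=q_x\upharpoonright r\subseteq u$,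 the union $u\cup q_x^\alpha$ is a condition. Hence $q_x^\alpha\in G_Q$ for some $\alpha\in J$.

Fix this $\alpha$ and $n<\omega$, and let $s=x\upharpoonright(n+1)$. By (d), $g(d_n(\alpha))=q_x^\alpha(\pi_\alpha(d_n))=q_x(d_n)=x(n)<\lambda$, so $X_n(\alpha)=x(n)$. Let $b=(p_b,q_b)\in B_n$ be as in (d) for $s$. The condition $(p_s,q_s^\alpha)$ is in $G_R\times G_Q$ and lies below $(p_b,q_b^\alpha)$, which belongs to $B_n(\alpha)$ by \eqref{eq:copy}. So $(p_b,q_b^\alpha)$ is the member of $B_n(\alpha)$ in the generic filter, and $Y_n(\alpha)=v_n^\alpha(p_b,q_b^\alpha)=v_n(b)=\tau(s)$. Thus $z_\alpha=(x,\tau*x)$.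
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By (F1), $\kappa$ is a cardinal of $W$. Apply Proposition~\ref{prop:generic} and Lemma~\ref{lem:universal} in $W$.
\end{proof}

The factor $R$ plays no part in the definition of ONE's moves. It is carried along because in the next section it stands for the forcing that has dealt with smaller alphabets; the proof tolerates it since it is small, so that it does not spoil (F1) or the count of types, and $\sigma$-closed, so that it does not spoil (F2).

\begin{remark}\label{rem:setforcing}
In $L$, GCH gives $\mu^{<\mu}=\mu$ for every regular uncountable $\mu$. So by Theorem~\ref{thm:C} with $R$ trivial, one ${<}\mu$-closed set forcing over $L$ yields $\mathsf D(\lambda,\kappa)$ for all $\lambda\le\mu$ and a single $\kappa$. By Theorem~\ref{thm:B}(b) no set forcing over $L$ yields Conj, so the class forcing in Theorem~\ref{thm:D} cannot be replaced by a set forcing.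
\end{remark}

\section{All alphabets at once}\label{sec:class}

We force with a product, over all ordinals $i$, of posets $Q_i=\mathrm{Fn}(\kappa_i,\mu_i,{<}\mu_i)$. The cardinals are spaced so that, seen from $Q_i$, the product of the earlier factors can serve as $R$, while the product of the later factors is so closed that it adds no new moves on $\kappa_i$ boards and therefore preserves the universal strategy. For a forcing that is a proper class, neither the definability of the forcing relation nor the axioms of ZFC in the extension are covered by the theorems on set forcing, so we prove them; the same splitting into a small part and a closed part does this.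

\subsection{The forcing}

Let $M$ be a countable transitive model of $\mathrm{ZFC}+V=L$. It satisfies GCH and has a definable well-order $<_L$ of its universe. In $M$ define for all ordinals $i$
\[
\mu_0=\omega_1,\qquad\mu_i=\bigl(\sup_{j<i}\kappa_j\bigr)^{++}\ (i>0),\qquad\kappa_i=\mu_i^{++},\qquad Q_i=\mathrm{Fn}(\kappa_i,\mu_i,{<}\mu_i).
\]
By GCH each $\mu_i$ is regular uncountable with $\mu_i^{<\mu_i}=\mu_i$, $\kappa_i=(2^{\mu_i})^+$, and $|Q_i|=\kappa_i$. Let $P$ be the class of functions $p$ whose domain is a set of ordinals and which satisfy $\emptyset\ne p(i)\in Q_i$ for $i\in\mathrm{dom}(p)$. Put $p\le q$ if $\mathrm{dom}(p)\supseteq\mathrm{dom}(q)$ and $p(i)\supseteq q(i)$ for $i\in\mathrm{dom}(q)$; a missing coordinate plays the role of $\emptyset$. Let $P_{<i}$, $P_{\ge i}$, $P_{[i,j)}$ consist of the conditions with domain in the indicated interval, and write $p\upharpoonright i$, $p\upharpoonright[i,j)$, $p\upharpoonright[i,\infty)$ for the corresponding restrictions. In $M$: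
\begin{itemize}
\item[(P1)] Restriction gives isomorphisms $P\cong P_{<i}\times P_{\ge i}$ and $P_{<j}\cong P_{<i}\times P_{[i,j)}$ for $i<j$, with union as inverse, and $P_{<i+1}\cong P_{<i}\times Q_i$.
\item[(P2)] In $P_{\ge i}$ descending sequences of length $<\mu_i$ have greatest lower bounds, the coordinatewise unions, because $\mu_j\ge\mu_i$ is regular for $j\ge i$. Taking $i=0$, all $P_{<j}$ are $\sigma$-closed. Since $\kappa_i<\mu_{i+1}$, descending sequences of length $\le\kappa_i$ in $P_{\ge i+1}$ have greatest lower bounds.
\item[(P3)] $|P_{<i}|\le\mu_i$ and $|P_{<i+1}|\le\kappa_i$. Indeed $|P_{<0}|=1$. For $i>0$ let $\delta=\sup_{j<i}\kappa_j$; since the $\mu_j$ increase strictly, $j\le\mu_j<\kappa_j$, so $i\le\delta$ and $|P_{<i}|\le\delta^{|i|}\le2^\delta=\delta^+\le\mu_i$. Then $|P_{<i+1}|\le\mu_i\cdot\kappa_i=\kappa_i$.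
\end{itemize}

Since $M$ is countable, only countably many subclasses of $P$ are definable over $M$ with parameters. A descending $\omega$-sequence that enters each of the dense ones generates a filter $G\subseteq P$ that meets all of them. Put $G_{<i}=G\cap P_{<i}=\{p\upharpoonright i:p\in G\}$. This is a $P_{<i}$-generic filter over $M$: if $D\in M$ is dense in $P_{<i}$, then $\{p:p\upharpoonright i\in D\}$ is dense in $P$ by (P1). Moreover,
\begin{equation}\label{eq:glue}
u\in G_{<i}\text{ and }q\in G\cap P_{\ge i}\ \text{ imply }\ u\cup q\in G,
\end{equation}
since a common extension of $u$ and $q$ in $G$ lies below $u\cup q$. A \emph{name} is a $P_{<i}$-name in $M$ for some $i$. For $i<i'$ it is also a $P_{<i'}$-name with the same value $\dot x^G$, as $G_{<i'}\cap P_{<i}=G_{<i}$. Put $M[G]=\bigcup_iM[G_{<i}]$, an increasing union of set-generic extensions of $M$; each is a transitive model of ZFC with the same ordinals as $M$.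

\subsection{Reduction to a set forcing}

The next lemma says that a single condition of the closed part $P_{\ge j+1}$ reduces $\kappa_j$ many tasks to the small part $P_{<j+1}$. A class $D\subseteq P$ is \emph{open} if it is closed under extension.

\begin{lemma}\label{lem:reduction}
Let $(D_\xi)_{\xi<\kappa_j}$ be a sequence of dense open subclasses of $P$, uniformly definable over $M$ with parameters. There is $q\in G\cap P_{\ge j+1}$ such that for each $\xi<\kappa_j$ some $u\in G_{<j+1}$ satisfies $u\cup q\in D_\xi\cap G$.
\end{lemma}

\begin{proof}
Call $q\in P_{\ge j+1}$ \emph{good} if for each $\xi$ the set $D_\xi^q=\{u\in P_{<j+1}:u\cup q\in D_\xi\}$ is dense in $P_{<j+1}$. We show that below any $q^0\in P_{\geq j+1}$ there is a good condition. In $M$, using (P3), enumerate $\kappa_j\times P_{<j+1}$ as $(\xi_\eta,u_\eta)_{\eta<\kappa_j}$ and build a descending sequence $(q^\eta)_{\eta\le\kappa_j}$ in $P_{\ge j+1}$. At step $\eta$ take the $<_L$-least extension of $u_\eta\cup q^\eta$ in $D_{\xi_\eta}$, write it as $u'_\eta\cup q^{\eta+1}$ with $u'_\eta\in P_{<j+1}$ and $q^{\eta+1}\in P_{\ge j+1}$; at limits take greatest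 lower bounds, by (P2). The use of $<_L$ makes the recursion definable, so it can be carried out in $M$. Let $q=q^{\kappa_j}$. Given $(\xi,u)=(\xi_\eta,u_\eta)$ we have $u'_\eta\le u$ and $u'_\eta\cup q\le u'_\eta\cup q^{\eta+1}\in D_\xi$, so $u'_\eta\in D^q_\xi$ by openness. Thus $q$ is good.

By (P1) the definable class of $p$ with $p\upharpoonright[j+1,\infty)$ good is dense in $P$, so $G$ contains such a $p$, and $q=p\upharpoonright[j+1,\infty)\in G$ is good. Each $D^q_\xi$ is in $M$ by Separation, so it contains some $u\in G_{<j+1}$, and $u\cup q\in G$ by \eqref{eq:glue}.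
\end{proof}

\begin{lemma}\label{lem:nonew}
Every function in $M[G]$ from $\kappa_i$ to the ordinals is in $M[G_{<i+1}]$.
\end{lemma}

\begin{proof}
Let $f=\dot f^G$ with $\dot f$ a $P_{<j}$-name, $j>i$, and let $p_0\in G_{<j}$ force over $P_{<j}$ that $\dot f$ is a function from $\kappa_i$ to the ordinals. For $\xi<\kappa_i$ let $D_\xi$ be the dense open class of $p$ such that $p\upharpoonright j$ is incompatible with $p_0$, or $p\upharpoonright j\le p_0$ and $p\upharpoonright j\Vdash_{P_{<j}}\dot f(\xi)=\eta$ for some ordinal $\eta$. Take $q\in G\cap P_{\ge i+1}$ from Lemma~\ref{lem:reduction}, and let $S$ consist of the triples $(\xi,u,\eta)$ with $\xi<\kappa_i$, $u\in P_{<i+1}$, $(u\cup q)\upharpoonright j\le p_0$ and $(u\cup q)\upharpoonright j\Vdash_{P_{<j}}\dot f(\xi)=\eta$. Since $\eta$ is determined by $(\xi,u)$, $S$ is a set in $M$. If $(\xi,u,\eta)\in S$ and $u\in G_{<i+1}$, then $(u\cup q)\upharpoonright j\in G_{<j}$ by \eqref{eq:glue}, so $f(\xi)=\eta$. Conversely, for each $\xi$ there is $u\in G_{<i+1}$ with $u\cup q\in D_\xi\cap G$; then $(u\cup q)\upharpoonright j$ is compatible with $p_0$, so $(\xi,u,\eta)\in S$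 for some $\eta$. Hence $f=\{(\xi,\eta):\exists u\in G_{<i+1}\ (\xi,u,\eta)\in S\}\in M[G_{<i+1}]$.
\end{proof}

\subsection{The forcing relation}

For an atomic formula $\varphi$ whose arguments are $P_{<i}$-names put $p\Vdash^*\varphi$ iff $p\upharpoonright i\Vdash_{P_{<i}}\varphi$. This does not depend on $i$. Let $i<i'$, and first note that if $r\in P_{<i'}$ and $r\upharpoonright i$ forces over $P_{<i}$ one of the statements $\varphi$, $\neg\varphi$, then $r$ forces the same statement over $P_{<i'}$: a $P_{<i'}$-generic filter containing $r$ restricts to a $P_{<i}$-generic filter containing $r\upharpoonright i$, the names have the same values, and atomic formulas are absolute. So $p\upharpoonright i\Vdash_{P_{<i}}\varphi$ implies $p\upharpoonright i'\Vdash_{P_{<i'}}\varphi$. If $p\upharpoonright i$ does not force $\varphi$, some $r\le p\upharpoonright i$ forces $\neg\varphi$ over $P_{<i}$; then $r\cup(p\upharpoonright[i,i'))\le p\upharpoonright i'$ forces $\neg\varphi$ over $P_{<i'}$, so $p\upharpoonright i'$ does not force $\varphi$.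

For compound formulas with names as parameters define: $p\Vdash^*\varphi\wedge\psi$ iff $p\Vdash^*\varphi$ and $p\Vdash^*\psi$; $p\Vdash^*\neg\varphi$ iff no $q\le p$ has $q\Vdash^*\varphi$; and $p\Vdash^*\exists v\,\varphi(v)$ iff the class of $q$ with $q\Vdash^*\varphi(\dot x)$ for some name $\dot x$ is dense below $p$. For each formula, the relation $\Vdash^*$ between conditions and tuples of names is definable over $M$, since set forcing for atomic formulas is definable uniformly in the poset.

\begin{lemma}\label{lem:truth}
For every formula $\varphi$ with names as parameters: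
\begin{itemize}
\item[(i)] if $p\Vdash^*\varphi$ and $q\le p$, then $q\Vdash^*\varphi$;
\item[(ii)] the class of $p$ that decide $\varphi$, that is, $p\Vdash^*\varphi$ or $p\Vdash^*\neg\varphi$, is dense and open;
\item[(iii)] $M[G]\models\varphi$, with names replaced by their values, iff $p\Vdash^*\varphi$ for some $p\in G$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For atomic $\varphi$ use $q\upharpoonright i\le p\upharpoonright i$; for $\wedge$ use induction; for $\neg$ note that extensions of $q$ are extensions of $p$; for $\exists$ note that a class dense below $p$ is dense below $q$. (ii) If $p\not\Vdash^*\neg\varphi$, some $q\le p$ has $q\Vdash^*\varphi$; openness is (i).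

(iii) Induction on $\varphi$. The atomic case is the forcing theorem for $P_{<i}$ together with $G_{<i}=\{p\upharpoonright i:p\in G\}\subseteq G$. For $\wedge$, two conditions in $G$ have a common extension in $G$, and (i) applies. For $\neg\varphi$: by (ii) some member of $G$ decides $\varphi$, and $G$ cannot contain $p\Vdash^*\varphi$ and $p'\Vdash^*\neg\varphi$, since a common extension would force $\varphi$ below $p'$. So some $p\in G$ forces $\neg\varphi$ iff no $p\in G$ forces $\varphi$ iff $M[G]\not\models\varphi$. For $\exists v\,\varphi$: if $M[G]\models\varphi(\dot x^G)$, some $p\in G$ has $p\Vdash^*\varphi(\dot x)$, and then $p\Vdash^*\exists v\,\varphi$ by (i). Conversely let $p\in G$ with $p\Vdash^*\exists v\,\varphi$. The definable class of $q$ that are incompatible with $p$ or satisfy $q\Vdash^*\varphi(\dot x)$ for some $\dot x$ is dense. A member $q$ of it in $G$ is compatible with $p$, so $q\Vdash^*\varphi(\dot x)$ and $M[G]\models\varphi(\dot x^G)$.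
\end{proof}

\subsection{The axioms of ZFC and the conjecture in $M[G]$}

\begin{lemma}\label{lem:zfc}
$M[G]\models\mathrm{ZFC}$.
\end{lemma}

\begin{proof}
Extensionality and Foundation hold since $M[G]$ is transitive. Pairing, Union, Infinity and Choice hold since any two elements of $M[G]$ lie in one $M[G_{<i}]$, which contains their pair, their unions, $\omega$, and well-orders of them.

\emph{Power Set.} Let $\emptyset\ne x\in M[G_{<i}]$. In $M[G_{<i}]$ there is a surjection $h:\kappa_j\to x$ for some $j\ge i$. If $y\subseteq x$ is in $M[G]$, the characteristic function of $h^{-1}[y]$ is in $M[G]$, hence in $M[G_{<j+1}]$ by Lemma~\ref{lem:nonew}, and so is $y=h[h^{-1}[y]]$. Thus the power set of $x$ computed in $M[G_{<j+1}]$ is its power set in $M[G]$.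

For the two schemata let $a=\dot a^G\ne\emptyset$ with $\dot a$ a $P_{<i}$-name. Take $j\ge i$ with $\kappa_j\ge|\mathrm{dom}(\dot a)|$ in $M$ and enumerate $\mathrm{dom}(\dot a)=\{\dot x_\xi:\xi<\kappa_j\}$ in $M$, with repetitions allowed. Every element of $a$ has the form $\dot x_\xi^G$.

\emph{Separation.} Let $\varphi(x)$ be a formula with names as parameters. Apply Lemma~\ref{lem:reduction} to the classes $D_\xi$ of conditions that decide $\varphi(\dot x_\xi)$, obtaining $q$. The set $S=\{(\xi,u)\in\kappa_j\times P_{<j+1}:u\cup q\Vdash^*\varphi(\dot x_\xi)\}$ is in $M$. We claim that $M[G]\models\varphi(\dot x_\xi^G)$ iff $(\xi,u)\in S$ for some $u\in G_{<j+1}$. If there is such a $u$, then $u\cup q\in G$ by \eqref{eq:glue}, and Lemma~\ref{lem:truth}(iii) applies. If $M[G]\models\varphi(\dot x_\xi^G)$, take $u\in G_{<j+1}$ with $u\cup q\in D_\xi\cap G$; this condition cannot force $\neg\varphi(\dot x_\xi)$, so $(\xi,u)\in S$. Hence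
\[
\{x\in a:M[G]\models\varphi(x)\}=\{\dot x_\xi^G\in a:\exists u\in G_{<j+1}\ (\xi,u)\in S\}\in M[G_{<j+1}].
\]

\emph{Collection.} Let $\psi(x,y)$ be a formula with names as parameters, and let $D_\xi$ be the class of $p$ such that $p\Vdash^*\neg\exists y\,\psi(\dot x_\xi,y)$, or $p\Vdash^*\psi(\dot x_\xi,\dot y)$ for some name $\dot y$. It is open by Lemma~\ref{lem:truth}(i), and dense: if $p$ does not force the negation, some $p'\le p$ forces $\exists y\,\psi(\dot x_\xi,y)$, and some $p''\le p'$ forces $\psi(\dot x_\xi,\dot y)$ for a name $\dot y$. Take $q$ from Lemma~\ref{lem:reduction}. For $(\xi,u)\in\kappa_j\times P_{<j+1}$ let $\dot y_{\xi,u}$ be the $<_L$-least name with $u\cup q\Vdash^*\psi(\dot x_\xi,\dot y_{\xi,u})$, if there is one. By Replacement in $M$ these names form a set, so they are all $P_{<k}$-names for one $k$, and the set $b$ of their values is in $M[G_{<k}]$. Let $x=\dot x_\xi^G\in a$ with $M[G]\models\exists y\,\psi(x,y)$, and take $u\in G_{<j+1}$ with $u\cup q\in D_\xi\cap G$. By Lemma~\ref{lem:truth}(iii) the first alternative in $D_\xi$ fails, so $\dot y_{\xi,u}$ exists and $M[G]\models\psi(x,\dot y_{\xi,u}^G)$.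 Thus $b$ contains a witness for every $x\in a$ that has one. Collection and Separation imply Replacement.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
By Lemma~\ref{lem:zfc} it remains to show that $M[G]\models\mathrm{Conj}$. Let $\lambda\ge2$ be a cardinal of $M[G]$. It is an ordinal of $M$, so $\lambda\le\mu_i$ for some $i$. By (P2) and (P3) the hypotheses of Theorem~\ref{thm:C} hold in $M$ for $\mu=\mu_i$, $\kappa=\kappa_i$, $R=P_{<i}$, $Q=Q_i$, and by (P1) $W=M[G_{<i+1}]$ is an $R\times Q$-generic extension of $M$. By Proposition~\ref{prop:generic} there is in $W$ a universal strategy $F$ on the board set $\kappa_i$ with alphabet $\lambda$.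

By Lemma~\ref{lem:nonew}, the following objects of $M[G]$ all lie in $W$: elements of ${}^{\kappa_i}\lambda$; $\omega$-sequences of such elements, which are coded by functions on $\kappa_i\times\omega$ and hence, through a bijection in $M$, by functions on $\kappa_i$; and elements of ${}^\omega\lambda$. So $F$ is defined on all finite sequences of moves of TWO in $M[G]$, and every run against $F$ in $M[G]$ is a run in $W$. For such a run there is $\tau\in W$ with $[\tau]^W\subseteq Z$, and $[\tau]^{M[G]}=[\tau]^W$. Thus $F$ is universal in $M[G]$, and Lemma~\ref{lem:universal} gives $\mathsf D(\lambda,|\kappa_i|)$ in $M[G]$.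
\end{proof}

\section{Independence}\label{sec:A}

Theorem~\ref{thm:D} starts from a countable transitive model, whose existence is a stronger assumption than the consistency of ZFC. Passing to finite fragments removes the difference.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If ZFC is consistent, so is $\mathrm{ZFC}+V=L$, and this theory proves $\neg\mathrm{Conj}$ by Theorem~\ref{thm:B}(a).

For the other half suppose that $\mathrm{ZFC}+\mathrm{Conj}$ is inconsistent; we show that ZFC is inconsistent. There is a finite $\Phi\subseteq\mathrm{ZFC}$ such that $\Phi+\mathrm{Conj}$ is inconsistent. The proof in Section~\ref{sec:class} that $M[G]$ satisfies the finitely many sentences of $\Phi+\mathrm{Conj}$ uses only that $M$ is countable, transitive, and satisfies a certain finite set $\Phi'$ of axioms of $\mathrm{ZFC}+V=L$. So ZFC proves: if $\Phi'$ has a countable transitive model, then $\Phi+\mathrm{Conj}$ has a model. ZFC also proves that $\Phi'$ has a countable transitive model: each member of $\Phi'$ holds in $L$, so by the reflection theorem $L_\alpha\models\Phi'$ for some $\alpha$; take a countable elementary submodel of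 $L_\alpha$ and apply the Mostowski collapse. Hence ZFC proves that $\Phi+\mathrm{Conj}$ has a model. On the other hand, the derivation of a contradiction from $\Phi+\mathrm{Conj}$ is a finite object that ZFC verifies, so ZFC proves that $\Phi+\mathrm{Conj}$ has no model. Thus ZFC is inconsistent.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GS}
Fred Galvin and Marion Scheepers, \emph{Baire spaces and infinite games}, arXiv:1401.6061 (2014).

\bibitem{Kunen}
Kunen, \emph{Set Theory}.

\end{thebibliography}
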